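# A nilpotent Lie algebra of dimension 330 that is not a degeneration

All algebras in these notes are finite-dimensional over $\mathbb C$.

## 1. Lie algebra laws, orbits, degenerations, cocycles

**Definition (the variety of laws).** Fix $n\ge 2$. The bilinear maps $\mathbb C^n\times\mathbb C^n\to\mathbb C^n$ form an affine space of dimension $n^3$, with the Zariski topology. The skew-symmetric bilinear maps $\mu$ satisfying the Jacobi identity form a closed subvariety $\mathcal L_n$. The group $GL_n(\mathbb C)$ acts on $\mathcal L_n$ by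
$$(g*\mu)(x,y)=g\,\mu(g^{-1}x,g^{-1}y), \tag{1}$$
and the orbits $\mathrm{Orb}(\mu)$ are exactly the isomorphism classes of $n$-dimensional Lie algebras. We write $[x,y]$ for $\mu(x,y)$ when $\mu$ is understood.

*Example.* Let $n=2$. A skew map is determined by $[e_1,e_2]=\alpha e_1+\beta e_2$, and Jacobi is automatic, so $\mathcal L_2$ is an affine plane. There are two orbits: the origin (the abelian algebra) and its complement (the class of $[e_1,e_2]=e_2$).

**Definition (degeneration).** A law $\mu\in\mathcal L_n$ is a *degeneration* of $\lambda\in\mathcal L_n$ if $\mu\in\overline{\mathrm{Orb}(\lambda)}$ (Zariski closure) and $\mu\not\cong\lambda$. Over $\mathbb C$ this closure is the same as the closure in the Euclidean topology.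

*Example.* If $\lambda$ is any nonabelian law, taking $g=a\cdot\mathrm{id}$ in (1) gives $g*\lambda=a^{-1}\lambda$. Letting $a\to\infty$, the abelian law is a degeneration of $\lambda$. So for every $n\ge2$ the abelian law is a degeneration of some law.

**Definition (nilpotent, class).** Put $\mu^1=\mu$ (the whole algebra) and $\mu^{k+1}=[\mu,\mu^k]$. The algebra is *nilpotent of class $\le k$* if $\mu^{k+1}=0$.

*Example.* The Heisenberg algebra $[e_1,e_2]=e_3$ (other brackets of basis vectors zero) has $\mu^2=\langle e_3\rangle$, $\mu^3=0$. Its class is $2$.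

**Definition (derivations).** $\mathrm{Der}(\nu)$ is the space of linear maps $\delta$ with $\delta[x,y]=[\delta x,y]+[x,\delta y]$. The maps $\mathrm{ad}\,x=[x,\cdot]$ belong to it.

*Example.* For the Heisenberg algebra, $\delta$ preserves $\mu^2=\langle e_3\rangle$. It may induce any $2\times2$ matrix on $\langle e_1,e_2\rangle$ modulo $e_3$, the $e_3$-components of $\delta e_1,\delta e_2$ are free, and $\delta e_3$ is then forced to be the trace times $e_3$. So $\dim\mathrm{Der}=6$.

We use the following textbook facts about orbits. The orbit map $g\mapsto g*\nu$ is, in characteristic $0$, smooth onto its orbit, and the kernel of its differential at $1$ is $\mathrm{Der}(\nu)$ (see the computation below). Hence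
$$\dim\mathrm{Orb}(\nu)=n^2-\dim\mathrm{Der}(\nu). \tag{2}$$
An orbit is open in its closure, and $\overline{\mathrm{Orb}(\nu)}\setminus\mathrm{Orb}(\nu)$ consists of orbits of strictly smaller dimension. Finally, $\nu\mapsto\dim\mathrm{Der}(\nu)$ is upper semicontinuous, since $\mathrm{Der}(\nu)$ is the solution space of a linear system whose coefficients are polynomial in $\nu$.

**Definition (cocycles and coboundaries).** Let $\mu\in\mathcal L_n$, let $\varphi$ be skew bilinear and $M$ linear on $\mu$. Put
$$d\varphi(a,b,c)=\sum_{cyc}\big([a,\varphi(b,c)]-\varphi([a,b],c)\big),\qquad dM(a,b)=[Ma,b]+[a,Mb]-M[a,b], \tag{3}$$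
where $\sum_{cyc}$ is the sum over the three cyclic permutations of the arguments. Put $Z^2(\mu,\mu)=\{\varphi:d\varphi=0\}$ and $B^2(\mu,\mu)=\{dM\}$.

If we insert $\mu+\varepsilon\varphi$ in $\sum_{cyc}[a,[b,c]]=0$, the coefficient of $\varepsilon$ is $\sum_{cyc}\big([a,\varphi(b,c)]+\varphi(a,[b,c])\big)=d\varphi(a,b,c)$. So $Z^2(\mu,\mu)$ is the kernel of the linearized Jacobi identity, and the Zariski tangent space satisfies $T_\mu\mathcal L_n\subset Z^2(\mu,\mu)$. With $g=1+\varepsilon M$ in (1), the coefficient of $\varepsilon$ is $M[x,y]-[Mx,y]-[x,My]=-dM(x,y)$. So the differential of $g\mapsto g*\mu$ at $1$ is $M\mapsto-dM$. Its kernel is $\mathrm{Der}(\mu)$, and $B^2(\mu,\mu)\subset Z^2(\mu,\mu)$ because the curve stays in $\mathcal L_n$.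

*Example.* For $n=2$ and $[e_1,e_2]=e_2$ every skew $\varphi$ is a cocycle, so $\dim Z^2=2$. All derivations are inner, so $\dim\mathrm{Der}=2$ and $\dim B^2=4-2=2$. Here $Z^2=B^2$, matching the open orbit. For the abelian law $Z^2$ is again everything, while $B^2=0$.

## 2. The Grunewald–O'Halloran conjecture

Can every nilpotent Lie algebra be obtained as a limit of one fixed, different Lie algebra of the same dimension? The following is stated as a conjecture of Grunewald and O'Halloran in J. M. Casas, A. Kh. Khudoyberdiyev, M. Ladra, B. A. Omirov, "On the degenerations of solvable Leibniz algebras", arXiv:1211.2922 (2012).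

**Conjecture.** Any $n$-dimensional nilpotent Lie algebra is a degeneration of some algebra of the same dimension. That is: for every $n\ge2$ and every nilpotent $\mu\in\mathcal L_n$ there is a single $\lambda\in\mathcal L_n$, not isomorphic to $\mu$, with $\mu\in\overline{\mathrm{Orb}(\lambda)}$.

The conjecture is false.

**Theorem 1.** There is an explicit nilpotent Lie algebra $\mu$ of dimension $n=330$ and nilpotency class $3$ such that $\mu\notin\overline{\mathrm{Orb}(\lambda)}$ for every $\lambda\in\mathcal L_{330}$ with $\lambda\not\cong\mu$.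

We shall also see that counterexamples exist in every dimension $n\ge3900$, and that $\mathcal L_{330}$ has an irreducible component consisting entirely of nilpotent algebras of class $\le3$ and containing no open orbit of $\mathcal L_{330}$. The precise statements are Theorem 2 (Section 6) and Theorem 3 (Section 13).

## 3. Positive gradings produce degenerations

We start with small algebras. The abelian law has been treated. For the Heisenberg algebra, add a term: $[e_1,e_2]=e_3$, $[e_1,e_3]=te_3$. Jacobi on $(e_1,e_2,e_3)$ reads $[e_1,0]+[e_2,-te_3]+[e_3,e_3]=0$, which holds. For $t\ne0$ put $e_1'=t^{-1}e_1$, $e_3'=t^{-1}e_3$; then $[e_1',e_2]=e_3'$ and $[e_1',e_3']=e_3'$, so all these laws with $t\neq 0$ are isomorphic to one non-nilpotent law. Let $t\to0$: the Heisenberg algebra is a degeneration. The trick has a general form.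

**Proposition 1.** Let $n\ge2$ and let $\mu\in\mathcal L_n$ be nilpotent with a grading $\mathbb C^n=\bigoplus_{k\ge1}G_k$, $[G_j,G_k]\subset G_{j+k}$. Then $\mu$ is a degeneration of some $\lambda\in\mathcal L_n$.

*Proof.* As $\mu$ is nilpotent, $[\mu,\mu]\ne\mu$, and $[\mu,\mu]$ is a graded subspace. So there are a homogeneous $e\in G_w$ and a graded subspace $I\supset[\mu,\mu]$ of codimension $1$ with $\mathbb C^n=\mathbb Ce\oplus I$; $I$ is an ideal. Let $\delta$ be multiplication by $k$ on $I_k=I\cap G_k$ and $N=[e,\cdot]|_I$; both are derivations of $I$. Let $\mu_t$ be the skew law that agrees with $\mu$ on $I\times I$ and has $\mu_t(e,y)=Ny+t\,\delta y$ for $y\in I$. It satisfies Jacobi because $N+t\delta$ is a derivation of $I$. Since $N$ maps $I_k$ to $I_{k+w}$, the map $N+t\delta$ has the eigenvalues $tk$. So for $t\ne0$ the law $\mu_t$ is not nilpotent ($I\ne0$ as $n\ge2$), and $\mu_t\not\cong\mu$. Let $g_ae=a^we$ and $g_ay=a^ky$ for $y\in I_k$. Then $g_a*\mu_1$ agrees with $\mu$ on $I\times I$, and for $y\in I_k$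
$$(g_a*\mu_1)(e,y)=a^{-w-k}\,g_a(Ny+ky)=a^{-w-k}(a^{k+w}Ny+a^kky)=Ny+a^{-w}\delta y .$$
So $g_a*\mu_1=\mu_{a^{-w}}$, and letting $a\to\infty$ we get $\mu=\mu_0\in\overline{\mathrm{Orb}(\mu_1)}$. $\square$

Every nilpotent algebra of class $\le2$ has such a grading: let $G_2=[\mu,\mu]$, which is central, and let $G_1$ be a complement. So a counterexample must have class at least $3$. Class $3$ is not enough by itself: $[e_1,e_2]=e_3$, $[e_1,e_3]=e_4$ is graded with degrees $1,1,2,3$.

This attempt to prove the conjecture uses the grading at two places: it supplies the derivation $\delta$ of $I$, and it supplies the automorphisms that make all $\mu_t$, $t\ne0$, isomorphic to each other. Without a grading it stops there. A counterexample must in particular have no positive grading.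

## 4. A criterion: minimal derivation algebra near $\mu$

Now try to disprove the conjecture. The first thought is to find a nilpotent $\mu$ whose orbit is open in $\mathcal L_n$: then any orbit with $\mu$ in its closure meets $\mathrm{Orb}(\mu)$, hence equals it.

Here is what obstructs this for algebras with many generators. Suppose $\mu$ is nilpotent with centre $Z\subset[\mu,\mu]$, and let $\psi$ be a skew map with values in $Z$ that vanishes when one argument lies in $[\mu,\mu]$. Then $\mu+\psi$ is a Lie algebra: in the double bracket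
$$(\mu+\psi)(a,(\mu+\psi)(b,c))=[a,[b,c]]+[a,\psi(b,c)]+\psi(a,[b,c])+\psi(a,\psi(b,c))$$
the last three terms vanish. So $\mathcal L_n$ contains an affine space through $\mu$ of dimension $\dim Z\cdot\binom g2$, $g=\dim\mu/[\mu,\mu]$. If this exceeds $n^2$, then $\mathrm{Orb}(\mu)$, of dimension at most $n^2$, cannot contain an open piece of that affine space, so it is not open in $\mathcal L_n$. In the 330-dimensional algebra below $g=216$ and $\dim Z=112$, and this happens by a wide margin.

The way past this point is not to remove these deformations $\psi$ but to accept them, and to make sure that there are no others. An open orbit is more than we need.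

**Lemma 2.** Let $U$ be a Zariski open neighborhood of $\mu$ in $\mathcal L_n$ such that $\dim\mathrm{Der}(\nu)\ge\dim\mathrm{Der}(\mu)$ for all $\nu\in U$. Then $\mu\notin\overline{\mathrm{Orb}(\lambda)}$ for every $\lambda\in\mathcal L_n$ with $\lambda\not\cong\mu$.

*Proof.* Suppose $\mu\in\overline{\mathrm{Orb}(\lambda)}$, $\lambda\not\cong\mu$. Since $U$ is an open neighborhood of $\mu$, some $\nu\in U$ lies in $\mathrm{Orb}(\lambda)$. Hence $\dim\mathrm{Der}(\lambda)=\dim\mathrm{Der}(\nu)\ge\dim\mathrm{Der}(\mu)$, and (2) gives $\dim\mathrm{Orb}(\lambda)\le\dim\mathrm{Orb}(\mu)$. But $\mu\in\overline{\mathrm{Orb}(\lambda)}\setminus\mathrm{Orb}(\lambda)$ forces $\dim\mathrm{Orb}(\mu)<\dim\mathrm{Orb}(\lambda)$, a contradiction. $\square$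

So we want a nilpotent $\mu$ such that, up to isomorphism, a neighborhood of $\mu$ consists of laws $\mu+\psi$ with $\psi$ as above, and such that the derivations $\mu$ has are ones that every $\mu+\psi$ is bound to have. The first property will come from a computation of $Z^2(\mu,\mu)$, the second from a computation of $\mathrm{Der}(\mu)$. To make both computable, the bracket is built from a combinatorial design.

## 5. Admissible block systems

**Definition (admissible data).** Let $X$ be a finite set and $\mathcal B$ a set of 6-element subsets of $X$, the *blocks*. Let $A_1,A_1',A_2,A_2'\notin\mathcal B$ be four distinct 6-element subsets of $X$. Let $E_1=\{p_1,q_1\}$, $E_2=\{p_2,q_2\}$ be disjoint 2-element subsets, $E=E_1\cup E_2$, and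
$$\mathcal H=\mathcal B\cup\{A_1,A_1',A_2,A_2',E_1,E_2\}.$$
The 6-element members of $\mathcal H$ are called *big*. For $e\in E$, $\hat e$ is the other element of the $E_i$ containing $e$. Distinct $x,y\in X$ are *adjacent* if some $h\in\mathcal H$ contains both. For $v\in X$ put $S_v=\{v\}$ if $v\notin E$, and $S_v=\{v,\hat v\}$ if $v\in E$. The data are *admissible* if:

- (P1) Distinct members of $\mathcal H$ share at most one element.
- (P2) If $h\in\mathcal H$ and $v\in X\setminus h$, then $v$ is adjacent to at most one element of $h$.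
- (P3) Each $x\in X$ lies in at least three blocks.
- (P4) $|b\cap E|\le1$ for $b\in\mathcal B$.
- (P5) For each $v\in X$, the graph on $X\setminus S_v$ joining $x\ne y$ whenever $x,y\in b$ for some $b\in\mathcal B$ with $v\notin b$ is connected.
- (P6) $|X\setminus E|\ge4$.

**Example 216.** Let $X=(\mathbb Z/6)^3$, $|X|=216$, and let $\mathcal B$ be the $108$ lines (two coordinates fixed, one varying). Let $D_k=\{(i,i,i+k):i\in\mathbb Z/6\}$, let $A_1,A_1',A_2,A_2'$ be $D_0,D_1,D_2,D_3$, and
$$E_1=\{(1,1,5),(2,2,0)\},\qquad E_2=\{(3,3,1),(4,4,2)\},$$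
both contained in $D_4$. We check the axioms. Let the *distance* of two points be the number of coordinates in which they differ. The $D_k$ are pairwise disjoint, and distinct points of one $D_k$ have distance $3$.

(P1), (P4), (P3), (P6). Two lines share at most one point. Points of a line have distance $\le1$, so a line meets each $D_k$ in at most one point. This gives (P1), and (P4) because $E\subset D_4$. Each point lies on exactly three lines, and $|X\setminus E|=212$.

(P2) for a line $h$ and $v\notin h$. If $v$ is collinear with a point of $h$, then $v$ differs from $h$ in exactly one of the two coordinates that are fixed on $h$, and the point is determined: it has the same varying coordinate as $v$. Also, $v$ lies in at most one of the pairwise disjoint sets $D_0,\dots,D_3,E_1,E_2$, and that set meets $h$ in at most one point. Suppose $v$ is collinear with $y_1\in h$ and lies in such a set together with $y_2\in h$, $y_2\ne y_1$. Then the distance of $v$ and $y_2$ is at most $1+1=2$; but it is $3$, a contradiction.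

(P2) for $h\in\{D_0,\dots,D_3,E_1,E_2\}$ and $v\notin h$. These sets are pairwise disjoint, so $v$ can be adjacent to a point of $h$ only via a line. Two such points of $h$ would be at distance $\le2$, a contradiction.

(P5). If $v\in E$, then $v,\hat v$ differ in the third coordinate. A layer (third coordinate fixed) not containing $v$, with $S_v$ removed, is a $6\times6$ rook graph minus at most one point. It is connected: two points in different rows and columns have two common neighbors in the rook graph, and at most one is removed. Its lines do not contain $v$. Each $x\ne v$ in the layer of $v$ lies on a vertical line that does not contain $v$ and contains points of other layers outside $S_v$. A vertical line avoiding $S_v$ joins all layers. So the graph is connected.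

## 6. The algebra

Let $V$ be the vector space whose dual $V^*$ has basis $X$. Elements of $X$ are thus covectors; vectors of $V$ are written $\mathbf x,\mathbf y,\mathbf v$ or $u$. The wedge of covectors is $(\xi\wedge\zeta)(\mathbf x,\mathbf y)=\xi(\mathbf x)\zeta(\mathbf y)-\xi(\mathbf y)\zeta(\mathbf x)$. Fix a total order on $X$ with $p_i<q_i$ and put, for $h\subset X$,
$$t_h=\sum_{x<y;\ x,y\in h}x\wedge y\in\Lambda^2V^* .$$
For instance, $t_{\{x_1<x_2<x_3\}}=x_1\wedge x_2+x_1\wedge x_3+x_2\wedge x_3=(x_1+x_2)\wedge(x_2+x_3)$. Abbreviate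
$$\tau_i=t_{E_i}=p_i\wedge q_i,\quad \sigma_b=t_b\ (b\in\mathcal B),\quad a_i=t_{A_i},\quad a_i'=t_{A_i'},\qquad T=\{t_h:h\in\mathcal H\}.$$
Let $C=\langle c_1,c_2\rangle$, $W=\langle w_b\rangle_{b\in\mathcal B}$, $Z_3=\langle z_1,z_1',z_2,z_2'\rangle$ (all displayed vectors linearly independent), and $Z=W\oplus Z_3$. On $V\oplus C\oplus Z$, of dimension $n=|X|+|\mathcal B|+6$, let $\mu$ be the skew bracket with
$$[\mathbf x,\mathbf y]=\sum_i\tau_i(\mathbf x,\mathbf y)c_i+\sum_b\sigma_b(\mathbf x,\mathbf y)w_b+\sum_i\big(a_i(\mathbf x,\mathbf y)z_i+a_i'(\mathbf x,\mathbf y)z_i'\big), \tag{4}$$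
$$[c_i,\mathbf x]=p_i(\mathbf x)z_i+q_i(\mathbf x)z_i',\qquad[c_1,c_2]=0,\qquad Z\text{ central}. \tag{5}$$
$\mathrm{Hom}(\Lambda^2V,Z)$ denotes the space of skew maps $V\times V\to Z$, extended by zero to $V\oplus C\oplus Z$.

*Jacobi.* On $V^3$ we have $\sum_{cyc}[\mathbf x,[\mathbf y,\mathbf v]]=\sum_{cyc}\sum_i\tau_i(\mathbf y,\mathbf v)[\mathbf x,c_i]$, which is $-\sum_i\big((\tau_i\wedge p_i)z_i+(\tau_i\wedge q_i)z_i'\big)(\mathbf x,\mathbf y,\mathbf v)=0$, as $\tau_i=p_i\wedge q_i$. On all other triples of basis vectors every double bracket vanishes, because $[V,V]\subset C\oplus Z$, $[C,V]\subset Z$, $[C,C]=0$ and $Z$ is central. The same check shows that $\mu+\psi$ is a Lie algebra for every $\psi\in\mathrm{Hom}(\Lambda^2V,Z)$, since $\psi$ changes only the $Z$-part of $[V,V]$. All $\mu+\psi$ are nilpotent of class $\le3$. In Example 216, $n=216+108+6=330$.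

*What the ingredients do.* Give $V$ degree $1$. The $\tau$-terms want $c_i$ in degree $2$, so (5) wants $z_i,z_i'$ in degree $3$; but the forms $a_i,a_i'$ put them in degree $2$. The $a$'s are there to destroy the grading. Without them, that is for $\mu+\psi$ with $\psi=-\sum_i(a_iz_i+a_i'z_i')$, the algebra is graded with $V$, $C\oplus W$, $Z_3$ in degrees $1,2,3$, and Proposition 1 says that it is a degeneration. So the choice inside the family $\mu+\psi$ matters. The many forms $\sigma_b$ serve to pin down linear-algebra data: a map compatible with all of them will be forced to be scalar, or zero.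

**Theorem 2.** For admissible data, $\mu$ is nilpotent and $\mu\notin\overline{\mathrm{Orb}(\lambda)}$ for every $\lambda\in\mathcal L_n$ with $\lambda\not\cong\mu$.

Example 216 then gives Theorem 1 (that the class is exactly $3$ is Lemma 10). Sections 7 to 12 prove Theorem 2. From now on the data are admissible.

## 7. The forms $t_h$ and the equation $\sum t_h\wedge\ell_h=0$

**Notation.** For $\ell\in V^*$, $\psi\in\Lambda^2V^*$: $(\ell\wedge\psi)(\mathbf x,\mathbf y,\mathbf v)=\sum_{cyc}\ell(\mathbf x)\psi(\mathbf y,\mathbf v)$ and $\psi\wedge\ell=\ell\wedge\psi$. A *monomial* is a wedge product of distinct elements of $X$ (we ignore its sign and write $xyv$). For $Y\subset X$, $(Y)$ is the span of monomials involving an element of $Y$, and $(Y)^2$ the span of those involving at least two; $Y\wedge V^*$ is the degree-2 part of $(Y)$. A monomial or a pair *avoids* $Y$ if it involves no element of $Y$. For example, with $Y=\{x,y\}$, the monomial $xuv$ with $u,v\notin Y$ is in $(Y)$ but not in $(Y)^2$, while $xyv$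 is in $(Y)^2$.

By (P1), *the $t_h$, $h\in\mathcal H$, have pairwise disjoint monomial supports*; in particular $T$ is linearly independent. This will be used all the time.

**Lemma 3.** If $|h|=k$, then $t_h$ has rank $2\lfloor k/2\rfloor$. If a 2-form $t$ has rank $\ge4$ and $t\wedge\ell=0$ with $\ell\in V^*$, then $\ell=0$.

*Proof.* For $h=\{x_1<\dots<x_k\}$ we have $t_h=(x_1+x_2)\wedge(x_2+\dots+x_k)+t_{\{x_3,\dots,x_k\}}$: the product equals $x_1\wedge x_2+x_1\wedge(x_3+\dots+x_k)+x_2\wedge(x_3+\dots+x_k)$. By induction $t_h=\sum_{j\le k/2}(x_{2j-1}+x_{2j})\wedge(x_{2j}+\dots+x_k)$. The covectors occurring here have pairwise different lowest terms $x_{2j-1}$ and $x_{2j}$, so they are linearly independent, and the rank is $2\lfloor k/2\rfloor$. If $\ell\ne0$ and $t\wedge\ell=0$, extend $\ell$ to a basis to see that $t=\ell\wedge\ell'$, which has rank $\le2$. $\square$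

So for big $b$ the skew matrix $(\varepsilon_{xy})_{x,y\in b}$, with $\varepsilon_{xy}=1$ if $x<y$, $-1$ if $x>y$, and $\varepsilon_{xx}=0$, is invertible; and $t_{h'}$ has rank $\ge4$ if $|h'|\ge5$.

We want to know when $\sum_ht_h\wedge\ell_h=0$. In later use the sum is often not zero but only known to lie in an ideal $(Y)$, so we treat that generality, for sets $Y$ that meet the members of $\mathcal H$ in a controlled way.

**Definition (good sets).** $Y\subset X$ is *good* if every $h\in\mathcal H$ satisfies one of: $|h\setminus Y|\le1$; or $h$ is big and $|h\cap Y|\le1$; or $h=E_i$ is disjoint from $Y$. Put $\mathcal H_Y=\{h\in\mathcal H:|h\setminus Y|\ge2\}$. For $b\in\mathcal B$ put $b^+=b$ if $b\cap E=\emptyset$, and $b^+=b\cup\{\hat e\}$ if $b\cap E=\{e\}$ (then $\hat e\notin b$ by (P4)).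

So if $Y$ is good, a big $h\in\mathcal H_Y$ has $|h\setminus Y|\ge5$, and $E_i\in\mathcal H_Y$ means $E_i\cap Y=\emptyset$. *Example.* In Example 216 the line $b=\{(i,1,5)\}$ meets $E$ in $e=(1,1,5)$, so $b^+=b\cup\{(2,2,0)\}$ has seven elements.

**Lemma 4.** The sets $\emptyset$, $\{p_i\}$ and $b^+$ ($b\in\mathcal B$) are good, and $|h\cap b^+|\le1$ for every big $h\ne b$.

*Proof.* For $\emptyset$ and $\{p_i\}$ this is clear. Let $h\ne b$ be big and contain two elements of $b^+$. By (P1) these are not both in $b$, so they are $\hat e$ and some $y\in b$, where $b\cap E=\{e\}$. If $y=e$, then $h\supset\{e,\hat e\}$ contradicts (P1). If $y\ne e$, then $y\notin\{e,\hat e\}$ is adjacent to $e$ via $b$ and to $\hat e$ via $h$, contradicting (P2). Finally $b\setminus b^+=\emptyset$, and each $E_i$ is contained in $b^+$ (if it meets $b$) or disjoint from $b^+$. $\square$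

**Lemma 5.** Let $Y$ be good and let $\Omega=\sum_{h\in\mathcal H}t_h\wedge\ell_h\in(Y)$ with $\ell_h\in V^*$. Then $\ell_h\in\langle Y\rangle$ for big $h\in\mathcal H_Y$, and $\ell_{E_i}\in\langle Y\cup E_i\rangle$ for $E_i\in\mathcal H_Y$.

*Proof.* Write $\ell_h=\sum_{v\in X}\ell_{h,v}v$. The monomials of $t_h\wedge\ell_h$ contain two elements of $h$. Monomials avoiding $Y$ have coefficient $0$ in $\Omega$.

**Step (a): coefficients of $\ell_h$ outside $h\cup Y$, $h$ big.** Let $h\in\mathcal H_Y$ be big and $v\notin h\cup Y$. As $|h\setminus Y|\ge5$, (P2) gives distinct $x,y\in h\setminus Y$ not adjacent to $v$. The monomial $xyv$ has coefficient $0$ in $\Omega$. A contribution from $h'$ requires two of $x,y,v$ to lie in $h'$. Since $v$ is not adjacent to $x$ or $y$, these are $x,y$, so $h'=h$ by (P1). The contribution of $h$ is $\pm\ell_{h,v}$. So $\ell_{h,v}=0$.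

**Step (b): the sets $E_i$.** Let $E_i\in\mathcal H_Y$, so $E_i\cap Y=\emptyset$, and let $v\notin E_i\cup Y$. The coefficient of $p_iq_iv$ in $\Omega$ is $0$. A contribution from $h'\ne E_i$ requires $h'\supset\{p_i,v\}$ or $h'\supset\{q_i,v\}$. Such an $h'$ is big, since the other $E_j$ contains neither $p_i$ nor $q_i$. It lies in $\mathcal H_Y$, since it contains two elements outside $Y$. It contributes $\pm\ell_{h',q_i}$, resp. $\pm\ell_{h',p_i}$, where $q_i$, resp. $p_i$, is not in $h'\cup Y$ by (P1). This is $0$ by Step (a). So only $E_i$ contributes, and $\ell_{E_i,v}=0$.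

**Step (c): coefficients of $\ell_h$ inside $h$, $h$ big.** Let $h\in\mathcal H_Y$ be big. Monomials with all three elements in $h\setminus Y$ get contributions only from $h$, by (P1). Hence $t_{h\setminus Y}\wedge\bar\ell_h=0$, where $\bar\ell_h$ is the part of $\ell_h$ in $\langle h\setminus Y\rangle$. As $t_{h\setminus Y}$ has rank $\ge4$, Lemma 3 gives $\bar\ell_h=0$. $\square$

The case $Y=\emptyset$ reads:

**Corollary 6.** If $\sum_{h\in\mathcal H}t_h\wedge\ell_h=0$, then $\ell_h=0$ for big $h$ and $\ell_{E_i}\in\langle p_i,q_i\rangle$.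

## 8. Vector-valued 2-forms compatible with all blocks

For $\sigma\in\Lambda^2V^*$, $\eta\in\mathrm{End}V$, $A\in\Lambda^2V^*\otimes V$ (a skew map $V\times V\to V$), $f\in V^*$ and $u\in V$ put
$$\iota_u\sigma=\sigma(u,\cdot),\qquad(\sigma\circ\eta)(\mathbf x,\mathbf y)=\sigma(\eta\mathbf x,\mathbf y)+\sigma(\mathbf x,\eta\mathbf y),$$
$$(\sigma\cdot A)(\mathbf x,\mathbf y,\mathbf v)=\sum_{cyc}\sigma(\mathbf x,A(\mathbf y,\mathbf v)),\qquad(f\wedge\eta)(\mathbf x,\mathbf y)=f(\mathbf x)\eta\mathbf y-f(\mathbf y)\eta\mathbf x .$$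
Then $(\xi\wedge\zeta)\circ\eta=(\xi\circ\eta)\wedge\zeta+\xi\wedge(\zeta\circ\eta)$ for covectors $\xi,\zeta$. Let $\partial=\partial_A$ be the odd derivation of $\Lambda V^*$ with $\partial\xi=\xi\circ A$ for $\xi\in V^*$, so $\partial(\xi\wedge\zeta)=\partial\xi\wedge\zeta-\xi\wedge\partial\zeta$. For $\sigma=\xi\wedge\zeta$ the definition gives $\sigma\cdot A=\xi\wedge\partial\zeta-\partial\xi\wedge\zeta$. Hence
$$\sigma\cdot A=-\partial_A\sigma\qquad\text{for all 2-forms }\sigma. \tag{6}$$
Three examples:

- For $A=f\wedge\mathrm{id}$: $\partial\xi=f\wedge\xi$ and $\partial(\xi\wedge\zeta)=f\wedge\xi\wedge\zeta-\xi\wedge f\wedge\zeta=2f\wedge\xi\wedge\zeta$, so $\sigma\cdot A=-2f\wedge\sigma$.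
- For $A=f\wedge\eta$: $\partial\xi=f\wedge(\xi\circ\eta)$, and in the same way $\partial\sigma=f\wedge(\sigma\circ\eta)$.
- For $A=t\otimes u$: $\partial\xi=\xi(u)\,t$, so $\partial\sigma\in t\wedge V^*$.

For $b\in\mathcal B$, collecting terms,
$$\partial t_b=\sum_{x<y;\,x,y\in b}(y\wedge\partial x-x\wedge\partial y)=\sum_{y\in b}y\wedge\sum_{x\in b}\varepsilon_{xy}\,\partial x. \tag{7}$$

By the first and third example, $A=f\wedge\mathrm{id}+\sum_{t\in T}t\otimes u_t$ satisfies $\partial_A\sigma_b\in\langle T\rangle\wedge V^*$ for all $b$. The key lemma of the whole proof says that there is nothing else.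

**Lemma 7.** If $\partial_A\sigma_b\in\langle T\rangle\wedge V^*$ for all $b\in\mathcal B$, then $A=f\wedge\mathrm{id}+\sum_{t\in T}t\otimes u_t$ with $f\in V^*$ and $u_t\in V$.

The plan: one block $b\ni x$ tells us $\partial x$ up to pairs meeting $b^+$. Three blocks through $x$ leave only pairs meeting three almost disjoint sets, and a pair has only two elements. Write $\partial t_b=\sum_{h\in\mathcal H}t_h\wedge\ell_h$, where $\ell_h$ depends on $b$.

*Proof.* **Step 1: one block determines $\partial x$ modulo $\langle T\rangle+b^+\wedge V^*$.** Fix $b$ and put $Y=b^+$, which is good. By (7), $\partial t_b\in(Y)$, so Lemma 5 applies. Subtracting from $\ell_{E_i}$, for $E_i\in\mathcal H_Y$, an element of $\langle E_i\rangle$ does not change $t_{E_i}\wedge\ell_{E_i}$. So we may assume $\ell_h\in\langle b^+\rangle$ for all $h\in\mathcal H_Y$. By Lemma 4 the members of $\mathcal H\setminus\mathcal H_Y$ are $b$ and possibly some $E_i\subset b^+$; for these, $t_h\wedge\ell_h\in(b^+)^2$. Hence modulo $(b^+)^2$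
$$\sum_{y\in b}y\wedge\sum_{x\in b}\varepsilon_{xy}\,\partial x\equiv\sum_{y\in b^+}y\wedge s_y,\qquad s_y=\sum_{h\in\mathcal H_Y}\ell_{h,y}\,t_h. \tag{8}$$
We use the remark: *if $\sum_{y\in b^+}y\wedge\psi_y\in(b^+)^2$ with 2-forms $\psi_y$, then all $\psi_y\in b^+\wedge V^*$.* Indeed, the parts of the $\psi_y$ avoiding $b^+$ yield distinct monomials with exactly one element in $b^+$, so these parts vanish. Therefore $\sum_x\varepsilon_{xy}\,\partial x\in\langle T\rangle+b^+\wedge V^*$ for each $y\in b$. As $(\varepsilon_{xy})$ is invertible, $\partial x\in\langle T\rangle+b^+\wedge V^*$ for all $x\in b$.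

**Step 2: combining three blocks through $x$.** Let $b_1,b_2,b_3$ be distinct blocks containing $x$ (P3). We claim that the sets $b_k^+\setminus\{x\}$ (if $x\notin E$), resp. $b_k^+\setminus\{x,\hat x\}$ (if $x\in E$), are pairwise disjoint. Let $y\in b_1^+\cap b_2^+$, $y\ne x$. By (P1), $b_1\cap b_2=\{x\}$, so by symmetry we may assume $y\notin b_1$. Then $y=\hat e$ with $e\in b_1\cap E$. There are three cases.

- $\hat e\notin b_2$. Then $\hat e\in b_2^+\setminus b_2$ means $e\in b_2$, so $e\in b_1\cap b_2$, $e=x$ and $y=\hat x$.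
- $\hat e\in b_2$ and $x\ne e$. Then $x\notin\{e,\hat e\}$ (as $y\neq x$) is adjacent to $e$ via $b_1$ and to $\hat e$ via $b_2$, contradicting (P2).
- $\hat e\in b_2$ and $x=e$. Then $b_2\supset\{e,\hat e\}$, contradicting (P1).

So the only possible common element besides $x$ is $\hat x$ with $x\in E$, as claimed.

Write $\partial x=\sum_{u<v}N_{uv}\,u\wedge v$, with $u,v\in X$. By Step 1 for $b_k$ there are scalars $\gamma_h^{(k)}$ such that for every pair $\{u,v\}$ avoiding $b_k^+$ (with $u<v$): $N_{uv}=\gamma_h^{(k)}$ if $\{u,v\}\subset h\in\mathcal H$, and $N_{uv}=0$ if no member of $\mathcal H$ contains the pair. Call $h$ relevant for $k$ if it contains a pair avoiding $b_k^+$. If $h$ is relevant for $k$ and for $k'\ne k$, then $\gamma_h^{(k)}=\gamma_h^{(k')}$. For $h=E_i$ this is clear, since there is only one pair. If $h$ is big, then $h\ne b_k,b_{k'}$, so $|h\cap(b_k^+\cup b_{k'}^+)|\le2$ by Lemma 4, and some pair in $h$ avoids both sets. Let $\gamma_h(x)$ be the common value, and $0$ if $h$ is relevant for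 no $k$. By construction, $\partial x-\sum_h\gamma_h(x)t_h$ has coefficient $0$ at every pair avoiding some $b_k^+$. So it is supported on pairs meeting all of $b_1^+,b_2^+,b_3^+$. One of the two elements of such a pair lies in two of these three sets. By the disjointness just proved, that element is $x$, or, if $x\in E$, it is $x$ or $\hat x$. Hence
$$\partial x=\sum_h\gamma_h(x)t_h+f_x\wedge x+[x\in E]\,g_x\wedge\hat x, \tag{9}$$
with $f_x,g_x\in V^*$. Here $[x\in E]$ is $1$ if $x\in E$ and $0$ otherwise.

**Step 3: removing the $t_h$-terms.** Define $u_h\in V$ by $x(u_h)=\gamma_h(x)$ for $x\in X$. Replace $A$ by $A-\sum_ht_h\otimes u_h$. The hypothesis is preserved because $\partial_{t\otimes u}t_b\in t\wedge V^*$, and it suffices to prove the lemma for the new $A$. So now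
$$\partial x=f_x\wedge x+[x\in E]\,g_x\wedge\hat x,$$
where we may take $f_x$ without $x$-component and $g_x$ without $\hat x$-component. Write $f_{x,v}$, $g_{x,v}$ for the coefficients.

**Step 4: comparing coefficients within one block.** Fix $b$. As $f_x\wedge x\wedge y-x\wedge f_y\wedge y=(f_x+f_y)\wedge x\wedge y$, (7) gives
$$\partial t_b=\sum_{x<y;\,x,y\in b}(f_x+f_y)\wedge x\wedge y+[e\in b\cap E]\,g_e\wedge\hat e\wedge\rho_e,\qquad\rho_e=\sum_{y\in b}\varepsilon_{ey}\,y. \tag{10}$$
The second term is present only if $b$ meets $E$, in the element $e$. The right side lies in $(b^+)^2$. So in (8), now for the new $A$, $\sum_{y\in b^+}y\wedge s_y\in(b^+)^2$, and the remark in Step 1 gives $s_y\in b^+\wedge V^*$. Each $h\in\mathcal H_Y$ has a pair avoiding $b^+$, and the supports of the $t_h$ are disjoint. Therefore $\ell_{h,y}=0$ for all $y\in b^+$, i.e. $\ell_h=0$, for $h\in\mathcal H_Y$. What remains is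
$$\partial t_b=t_b\wedge\ell_b+[e\in b\cap E]\,t_{\{e,\hat e\}}\wedge\ell_{\{e,\hat e\}}. \tag{11}$$
Now compare coefficients in (10) and (11).

- *Monomials $xyv$ with $x<y$ in $b$ and $v\notin b^+$.* Terms involving $\hat e$ do not contribute, and $\{x,y\}$ is the only pair inside $b$. So $f_{x,v}+f_{y,v}=\ell_{b,v}$ for all $x\ne y$ in $b$. As $|b|\ge3$, $f_{x,v}$ is constant for $x\in b$.
- *Monomials $\hat e\,y\,v$ with $e\in b\cap E$, $y\in b\setminus\{e\}$, $v\notin b^+$.* Such a monomial contains only one element of $b$ and does not contain $e$. So only $g_e\wedge\hat e\wedge\rho_e$ contributes, with $\pm g_{e,v}$, and $g_{e,v}=0$. Hence $g_e\in\langle b^+\rangle$ for every block $b\ni e$. By the disjointness in Step 2, $g_e\in\langle e,\hat e\rangle$, so $g_e=\gamma e$. As $\gamma e\wedge\hat e=-\gamma\hat e\wedge e$, we may replace $f_e$ by $f_e-\gamma\hat e$ and take $g_e=0$. The conclusion of the previous item is unaffected, since $\hat e\in b^+$ whenever $e\in b$.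
- *Monomials $xy\hat e$ with $e\in b\cap E$ and $x\ne y$ in $b\setminus\{e\}$, now with $g=0$.* The form $t_{\{e,\hat e\}}$ does not contribute, as $e$ does not occur. So $f_{x,\hat e}+f_{y,\hat e}=\ell_{b,\hat e}$, and $f_{x,\hat e}$ is constant for $x\in b\setminus\{e\}$.

**Step 5: from blocks to all of $X$.** By Step 4, for $v\notin b$ the function $x\mapsto f_{x,v}$ is constant on $b\setminus S_v$: if $v\notin b^+$ this is the first item, and if $v=\hat e\in b^+\setminus b$ then $b\setminus S_v=b\setminus\{e\}$ and this is the third. By (P5) there is $F_v$ with $f_{x,v}=F_v$ for all $x\in X\setminus S_v$. Put $F=\sum_vF_vv$. We have $x\in S_v$ only if $v=x$ or ($x\in E$ and $v=\hat x$). Hence $\partial x=F\wedge x$ for $x\notin E$, and $\partial x=F\wedge x+\gamma_x\,\hat x\wedge x$ for $x\in E$, with scalars $\gamma_x$. As $\hat x\wedge x=\pm\tau_i$ for $x\in E_i$, this says $A=F\wedge\mathrm{id}+\sum_i\tau_i\otimes u_i$ for suitable $u_i\in V$. $\square$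

## 9. Four consequences for forms, endomorphisms and vectors

**Lemma 8.** For each $x\in X\setminus E$ there is $b\in\mathcal B$ with $x\in b$ and $b\cap E=\emptyset$.

*Proof.* By (P2) with $h=E_i$, $x$ is adjacent to at most one element of $E_i$. If two blocks through $x$ met $E_i$, they would both contain $x$ and that element, contradicting (P1). So at most one block through $x$ meets $E_1$ and at most one meets $E_2$; use (P3). $\square$

**Lemma 9.**

1. If $B\in\Lambda^2V^*$ and $p_l\wedge B\in\langle T\rangle\wedge V^*$, then $B\in\langle T\rangle+p_l\wedge V^*+q_l\wedge V^*$.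
2. If $\eta\in\mathrm{End}V$ and $\sigma_b\circ\eta\in E_i\wedge V^*+\langle\tau_1,\tau_2\rangle$ for all $b\in\mathcal B$ (with $i$ fixed), then $\eta\mathbf x=p_i(\mathbf x)u+q_i(\mathbf x)u'$ for some $u,u'\in V$.
3. If $D\in\mathrm{End}V$ and $\sigma_b\circ D\in\langle T\rangle$ for all $b\in\mathcal B$, then $D$ is scalar.
4. If $u\in V$ and $\iota_u\sigma_b\in\langle p_i,q_i\rangle$ for all $b\in\mathcal B$ (with $i$ fixed), then $u=0$.

*Proof.* **Part 1: dividing by $p_l$.** Write $p_l\wedge B=\sum_ht_h\wedge\ell_h$ and $\{l,l'\}=\{1,2\}$. Apply Lemma 5 with $Y=\{p_l\}$; here $\mathcal H_Y=\mathcal H\setminus\{E_l\}$. It gives $\ell_h=\lambda_hp_l$ for $h\ne E_l$ (for $h=E_{l'}$ after subtracting an element of $\langle E_{l'}\rangle$, which changes nothing). So, since $t_{E_l}\wedge\ell_{E_l}=p_l\wedge q_l\wedge\ell_{E_l}$,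
$$p_l\wedge\Big(B-\sum_{h\ne E_l}\lambda_ht_h-q_l\wedge\ell_{E_l}\Big)=0 .$$
The bracket lies in $p_l\wedge V^*$, which is the claim.

**Part 2: endomorphisms compatible with the blocks modulo $E_i$.** Let $p=p_i$, $q=q_i$, $\{i,i'\}=\{1,2\}$ and $\theta\xi=\xi\circ\eta$. For $A=p\wedge\eta$ we have $\partial\sigma_b=p\wedge(\sigma_b\circ\eta)$. As $p\wedge(E_i\wedge V^*)=p\wedge q\wedge V^*=\tau_i\wedge V^*$, this lies in $\langle T\rangle\wedge V^*$. By Lemma 7 there are $F\in V^*$ and scalars with
$$p\wedge\theta x=F\wedge x+\sum_h\gamma_h(x)t_h\qquad(x\in X).$$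
The monomials of $p\wedge\theta x-F\wedge x$ involve $p$ or $x$. Every big $h$ has a pair avoiding $p,x$, so only $h=E_1,E_2$ occur in the sum, and $E_{i'}$ only if $x\in E_{i'}$.

For $x\notin E$: $F\wedge x\in p\wedge V^*$, so $F\in\langle p,x\rangle$. Two choices of $x$ (P6) give $F=\lambda p$. Then $p\wedge(\theta x-\lambda x)\in\mathbb C\,p\wedge q$, i.e. $\theta x\in\lambda x+\langle p,q\rangle$. For $x\in E_{i'}$: $p\wedge(\theta x-\lambda x)=\gamma_{E_i}(x)\tau_i+\gamma_{E_{i'}}(x)\tau_{i'}$. As $\tau_{i'}\notin p\wedge V^*$, its coefficient vanishes, and the same conclusion holds. For $x\in\{p,q\}$: $p\wedge(\theta x-\lambda x)\in\mathbb C\,p\wedge q$, so $\theta x\in\langle p,q\rangle$.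

It remains to see $\lambda=0$. Take $b$ with $b\cap E=\emptyset$ (Lemma 8). Then $\sigma_b\circ\eta\in2\lambda\sigma_b+E_i\wedge V^*$, so by hypothesis $2\lambda\sigma_b\in E_i\wedge V^*+\mathbb C\tau_{i'}$. Since $\sigma_b$ has only monomials avoiding $E$, $\lambda=0$. Hence $\theta(V^*)\subset\langle p,q\rangle$, which is the assertion.

**Part 3: endomorphisms compatible with the blocks.** Let $\theta\xi=\xi\circ D$, $v\in X\setminus E$ and $A=v\wedge D$. Then $\partial\sigma_b=v\wedge(\sigma_b\circ D)\in\langle T\rangle\wedge V^*$, and Lemma 7 gives $v\wedge\theta x=F_v\wedge x+\sum_h\gamma_ht_h$ with $\gamma_h$ depending on $v,x$. As before, only those $E_i$ occur that meet $\{v,x\}$, that is, that contain $x$.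

For $x\notin E$, $x\ne v$: $v\wedge\theta x=F_v\wedge x$, so $F_v\in\langle v,x\rangle$. Varying $x$ (P6), $F_v=\lambda_vv$, and then $\theta x\in\lambda_vx+\mathbb Cv$. For $v\ne v'$ in $X\setminus E$ choose $x\in X\setminus(E\cup\{v,v'\})$ (P6). Then $\theta x\in(\lambda_vx+\mathbb Cv)\cap(\lambda_{v'}x+\mathbb Cv')$ gives $\lambda_v=\lambda_{v'}=:\lambda$. Using two values of $v\ne x$, $\theta x=\lambda x$ for every $x\notin E$. For $x=e\in E$: $v\wedge(\theta e-\lambda e)\in\mathbb C\,e\wedge\hat e$, and $e\wedge\hat e\notin v\wedge V^*$. So $\theta e-\lambda e\in\mathbb Cv$ for all $v\notin E$, i.e. $\theta e=\lambda e$.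

**Part 4: vectors.** We have $\iota_u\sigma_b=\sum_{y\in b}\big(\sum_{x\in b}x(u)\varepsilon_{xy}\big)y$. For $x\notin E$ take $b\ni x$ from Lemma 8: $\iota_u\sigma_b\in\langle b\rangle\cap\langle p_i,q_i\rangle=0$, so $x(u)=0$ by invertibility of $(\varepsilon_{xy})$. For $e\in E$ take a block $b\ni e$. By (P4) the other elements of $b$ are not in $E$, so $\iota_u\sigma_b=e(u)\sum_{y\in b\setminus\{e\}}\varepsilon_{ey}y$ with all $y\notin E$. This lies in $\langle p_i,q_i\rangle$ only if $e(u)=0$. $\square$

**Lemma 10.** The centre of $\mu$ is $Z$. Moreover $\mu^2=C\oplus Z$, $\mu^3=Z_3$ and $\mu^4=0$; so the class of $\mu$ is $3$.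

*Proof.* If $\mathbf x+\sum_i\gamma_ic_i$ is central, the $w_b$-components of its brackets with $V$ give $\iota_{\mathbf x}\sigma_b=0$ for all $b$, so $\mathbf x=0$ by Lemma 9(4). Then $\sum_i\gamma_i(p_i(\mathbf y)z_i+q_i(\mathbf y)z_i')=0$ for all $\mathbf y$ gives $\gamma_i=0$. Since $T$ is linearly independent, (4) shows that $[V,V]$ spans $C\oplus Z$. By (5), $[\mu,C\oplus Z]=[V,C]$ spans $Z_3$, which is central. $\square$

## 10. Derivations of $\mu$ and of $\mu+\psi$

Let $P_i,Q_i\in V$ be the vectors of the dual basis of $V$ belonging to $p_i,q_i$, and $R=\langle P_1,Q_1,P_2,Q_2\rangle$. View $\mathrm{Hom}(V,Z)$ as the space of linear maps $\mu\to Z$ killing $C\oplus Z$.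

**Lemma 11.** $\mathrm{Der}(\mu)=\mathrm{ad}(R)\oplus\mathrm{Hom}(V,Z)$, so $\dim\mathrm{Der}(\mu)=4+|X|(|\mathcal B|+4)$. For every $\psi\in\mathrm{Hom}(\Lambda^2V,Z)$, $\dim\mathrm{Der}(\mu+\psi)\ge4+|X|(|\mathcal B|+4)$.

*Proof.* **Step 1: derivations that every $\mu+\psi$ has.** In $\mu+\psi$ all brackets lie in $C\oplus Z$ and $Z$ is central, so elements of $\mathrm{Hom}(V,Z)$ are derivations. The brackets of $P_i$ and $Q_i$ with $\mathbf x\in V$ have $C$-components $q_i(\mathbf x)c_i$ and $-p_i(\mathbf x)c_i$. So $\mathrm{ad}$ is injective on $R$ and $\mathrm{ad}(R)\cap\mathrm{Hom}(V,Z)=0$. This proves the second claim and, for $\psi=0$, the inclusion $\supseteq$.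

**Step 2: a derivation of $\mu$ acts on $V$ by a scalar $\alpha$.** Let $\delta\in\mathrm{Der}(\mu)$. It preserves $\mu^2=C\oplus Z$, $\mu^3=Z_3$ and the centre $Z$. Write $\delta\mathbf x\equiv D\mathbf x+\sum_lg_l(\mathbf x)c_l\pmod Z$ for $\mathbf x\in V$. Superscripts denote components. In $\delta[\mathbf x,\mathbf y]=[\delta\mathbf x,\mathbf y]+[\mathbf x,\delta\mathbf y]$ compare $w_b$-components. Since $\delta Z_3\subset Z_3$ and $[C,V]\subset Z_3$,
$$\sum_i\tau_i(\delta c_i)^{w_b}+\sum_{b'}\sigma_{b'}(\delta w_{b'})^{w_b}=\sigma_b\circ D .$$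
So $\sigma_b\circ D\in\langle T\rangle$ and $D=\alpha\,\mathrm{id}$ by Lemma 9(3).

**Step 3: the action on $C$ and $Z_3$.** The $c_l$-components give $\sum_i\tau_i(\delta c_i)^{c_l}=\tau_l\circ D=2\alpha\tau_l$, so $\delta c_i\equiv2\alpha c_i\pmod Z$. Applying $\delta$ to $[c_i,\mathbf x]$ gives $\delta[c_i,\mathbf x]=2\alpha[c_i,\mathbf x]+\alpha[c_i,\mathbf x]=3\alpha[c_i,\mathbf x]$. So $\delta z_i=3\alpha z_i$ and $\delta z_i'=3\alpha z_i'$.

**Step 4: the forms $a_l$ force $\alpha=0$.** The $z_l$-components read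
$$\sum_i\tau_i(\delta c_i)^{z_l}+\sum_b\sigma_b(\delta w_b)^{z_l}+3\alpha a_l=2\alpha a_l+g_l\wedge p_l ,$$
the last term coming from $[g_l(\mathbf x)c_l,\mathbf y]+[\mathbf x,g_l(\mathbf y)c_l]$. So $g_l\wedge p_l-\alpha a_l$ is a combination of the $\tau_i$ and $\sigma_b$. The form $a_l$ has monomials avoiding $p_l$, and these occur in no $\tau_i,\sigma_b$. Hence $\alpha=0$.

**Step 5: the remaining part.** Now $g_l\wedge p_l$, which has only monomials containing $p_l$, is a combination of the $\tau_i,\sigma_b$. Each $\sigma_b$ and $\tau_{l'}$ ($l'\ne l$) has monomials avoiding $p_l$. So $g_l\wedge p_l\in\mathbb C\tau_l$ and $g_l\in\langle p_l,q_l\rangle$. By the formulas in Step 1 we can subtract an element of $\mathrm{ad}(R)$ and get $g_1=g_2=0$, still with $D=0$, i.e. $\delta(V)\subset Z$. Then $\delta$ kills $[V,V]$, hence $\mu^2$. So $\delta\in\mathrm{Hom}(V,Z)$. $\square$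

In particular every derivation of $\mu$ maps $V\to C\oplus Z\to Z\to0$, so it is nilpotent. There is no positive grading, and Proposition 1 does not apply.

## 11. Cocycles: $Z^2(\mu,\mu)=B^2(\mu,\mu)+\mathrm{Hom}(\Lambda^2V,Z)$

**Proposition 12.** $Z^2(\mu,\mu)=B^2(\mu,\mu)+\mathrm{Hom}(\Lambda^2V,Z)$.

The inclusion $\supseteq$ holds because $\mu+s\psi$ is a Lie algebra for all $s\in\mathbb C$ and $\psi\in\mathrm{Hom}(\Lambda^2V,Z)$. For $\subseteq$, let $d\varphi=0$. We repeatedly subtract coboundaries $dM$ and keep calling the result $\varphi$. Each $M$ is zero on those of the summands $V,C,Z$ and on those basis vectors of $C\oplus Z$ where it is not specified.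

**Step 1: normalizing $\varphi$ on the centre.** For $z\in Z$ all brackets with $z$ vanish, and $d\varphi(z,a,b)=0$ reads $\varphi(z,[a,b])=[\varphi(z,a),b]+[a,\varphi(z,b)]$ for $a,b\in\mu$. So $\varphi(z,\cdot)\in\mathrm{Der}(\mu)$. By Lemma 11 there is a linear $M:Z\to R$ with $\varphi(z,\cdot)-\mathrm{ad}\,M(z)\in\mathrm{Hom}(V,Z)$. Since $dM(z,b)=[M(z),b]$, subtracting $dM$ gives
$$\varphi(z,\mathbf x)=\kappa_z(\mathbf x)\in Z\ \text{ for }\mathbf x\in V,\qquad\varphi(z,\mu^2)=0\qquad(z\in Z). \tag{12}$$

*Notation.* Superscripts denote components. Write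
$$\varphi(\mathbf x,\mathbf y)=A(\mathbf x,\mathbf y)+\sum_lB_l(\mathbf x,\mathbf y)c_l+(\text{element of }Z),\qquad A\text{ with values in }V,$$
$$\Phi_i(\mathbf x)=\varphi(c_i,\mathbf x)=\eta_i(\mathbf x)+\sum_l\eta_i^l(\mathbf x)c_l+\sum_b\eta_i^{w_b}(\mathbf x)w_b+\sum_l\big(\eta_i^{z_l}(\mathbf x)z_l+\eta_i^{z_l'}(\mathbf x)z_l'\big),\quad\eta_i\in\mathrm{End}V.$$

**Step 2: the equations, valid for every cocycle satisfying (12).** The terms of $d\varphi(c_i,\mathbf x,\mathbf y)$ are: $[c_i,\varphi(\mathbf x,\mathbf y)]=[c_i,A(\mathbf x,\mathbf y)]$; $[\mathbf x,\varphi(\mathbf y,c_i)]+[\mathbf y,\varphi(c_i,\mathbf x)]=-[\mathbf x,\Phi_i\mathbf y]-[\Phi_i\mathbf x,\mathbf y]$; $-\varphi([c_i,\mathbf x],\mathbf y)+\varphi([c_i,\mathbf y],\mathbf x)$, which by (5) and (12) is $-(p_i\wedge\kappa_{z_i}+q_i\wedge\kappa_{z_i'})(\mathbf x,\mathbf y)$; and $-\varphi([\mathbf x,\mathbf y],c_i)=-\sum_k\tau_k(\mathbf x,\mathbf y)\varphi(c_k,c_i)$, since $\varphi(Z,c_i)=0$. So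
$$[c_i,A(\mathbf x,\mathbf y)]-\big([\mathbf x,\Phi_i\mathbf y]+[\Phi_i\mathbf x,\mathbf y]\big)-(p_i\wedge\kappa_{z_i}+q_i\wedge\kappa_{z_i'})(\mathbf x,\mathbf y)-\sum_k\tau_k(\mathbf x,\mathbf y)\varphi(c_k,c_i)=0. \tag{13}$$
Let $l$ be the index with $\{i,l\}=\{1,2\}$; only $k=l$ contributes to the last sum. Note that $[\Phi_i\mathbf x,\mathbf y]+[\mathbf x,\Phi_i\mathbf y]$ has $z_k$-component $a_k\circ\eta_i+\eta_i^k\wedge p_k$ and $z_k'$-component $a_k'\circ\eta_i+\eta_i^k\wedge q_k$. The components of (13) are as follows.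

*$V$-component:* $\varphi(c_1,c_2)$ has no $V$-component.

*$w_b$-component:* $\sigma_b\circ\eta_i=-p_i\wedge\kappa_{z_i}^{w_b}-q_i\wedge\kappa_{z_i'}^{w_b}-\tau_l\,\varphi(c_l,c_i)^{w_b}$. By Lemma 9(2),
$$\eta_i\mathbf x=p_i(\mathbf x)u_i+q_i(\mathbf x)u_i',\quad\text{so}\quad\sigma\circ\eta_i=p_i\wedge\iota_{u_i}\sigma+q_i\wedge\iota_{u_i'}\sigma\ \text{ for every 2-form }\sigma. \tag{14}$$
As $\tau_l\notin E_i\wedge V^*$, it follows that $\varphi(c_l,c_i)^{w_b}=0$. Since $p_i\wedge\xi+q_i\wedge\zeta=0$ forces $\xi,\zeta\in\langle p_i,q_i\rangle$ (look at the monomials $p_ix$ and $q_ix$ with $x\notin E_i$), we get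
$$\iota_{u_i}\sigma_b+\kappa_{z_i}^{w_b}\in\langle p_i,q_i\rangle,\qquad\iota_{u_i'}\sigma_b+\kappa_{z_i'}^{w_b}\in\langle p_i,q_i\rangle. \tag{15}$$

*$z_i$- and $z_i'$-components:*
$$p_i\circ A=a_i\circ\eta_i+\eta_i^i\wedge p_i+p_i\wedge\kappa_{z_i}^{z_i}+q_i\wedge\kappa_{z_i'}^{z_i}+\tau_l\,\varphi(c_l,c_i)^{z_i}, \tag{16}$$
$$q_i\circ A=a_i'\circ\eta_i+\eta_i^i\wedge q_i+p_i\wedge\kappa_{z_i}^{z_i'}+q_i\wedge\kappa_{z_i'}^{z_i'}+\tau_l\,\varphi(c_l,c_i)^{z_i'}. \tag{17}$$

*$z_l$- and $z_l'$-components:*
$$0=a_l\circ\eta_i+\eta_i^l\wedge p_l+p_i\wedge\kappa_{z_i}^{z_l}+q_i\wedge\kappa_{z_i'}^{z_l}+\tau_l\,\varphi(c_l,c_i)^{z_l}, \tag{18}$$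
$$0=a_l'\circ\eta_i+\eta_i^l\wedge q_l+p_i\wedge\kappa_{z_i}^{z_l'}+q_i\wedge\kappa_{z_i'}^{z_l'}+\tau_l\,\varphi(c_l,c_i)^{z_l'}. \tag{19}$$

*$c_k$-components ($k=1,2$):*
$$\tau_k\circ\eta_i=-\sum_{k'}\tau_{k'}\,\varphi(c_{k'},c_i)^{c_k}. \tag{20}$$

The condition on $V^3$ is $\sum_{cyc}[\mathbf x,\varphi(\mathbf y,\mathbf v)]=\sum_{cyc}\varphi([\mathbf x,\mathbf y],\mathbf v)$, that is
$$\sum_{cyc}[\mathbf x,\varphi(\mathbf y,\mathbf v)]=\Big(\sum_k\tau_k\wedge\Phi_k+\sum_b\sigma_b\wedge\kappa_{w_b}+\sum_k(a_k\wedge\kappa_{z_k}+a_k'\wedge\kappa_{z_k'})\Big)(\mathbf x,\mathbf y,\mathbf v). \tag{21}$$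
Using $[\mathbf x,c_l]=-p_l(\mathbf x)z_l-q_l(\mathbf x)z_l'$, the components we need are, for $b\in\mathcal B$ and $l=1,2$,
$$\sigma_b\cdot A=\sum_k\tau_k\wedge\eta_k^{w_b}+\sum_{b'}\sigma_{b'}\wedge\kappa_{w_{b'}}^{w_b}+\sum_k\big(a_k\wedge\kappa_{z_k}^{w_b}+a_k'\wedge\kappa_{z_k'}^{w_b}\big), \tag{22}$$
$$\tau_l\cdot A=\sum_k\tau_k\wedge\eta_k^l, \tag{23}$$
$$a_l\cdot A-p_l\wedge B_l=\sum_k\tau_k\wedge\eta_k^{z_l}+\sum_b\sigma_b\wedge\kappa_{w_b}^{z_l}+\sum_k\big(a_k\wedge\kappa_{z_k}^{z_l}+a_k'\wedge\kappa_{z_k'}^{z_l}\big), \tag{24}$$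
$$a_l'\cdot A-q_l\wedge B_l=\sum_k\tau_k\wedge\eta_k^{z_l'}+\sum_b\sigma_b\wedge\kappa_{w_b}^{z_l'}+\sum_k\big(a_k\wedge\kappa_{z_k}^{z_l'}+a_k'\wedge\kappa_{z_k'}^{z_l'}\big). \tag{25}$$

**Step 3: reducing $A$ to $f\wedge\mathrm{id}$.** By (22) and (6), $\partial_A\sigma_b=-\sigma_b\cdot A\in\langle T\rangle\wedge V^*$. So Lemma 7 gives $A=f\wedge\mathrm{id}+\sum_{t\in T}t\otimes u_t$. We want to remove the $u_t$ by a coboundary without destroying (12), and for this we first show that $u_t$ is killed by all $p_k,q_k$ when $t=t_h$ with $h$ big. By (14), $a_i\circ\eta_i\in E_i\wedge V^*$, so (16) gives $p_i\circ A\in E_i\wedge V^*+\mathbb C\tau_l$. On the other hand $p_i\circ A=f\wedge p_i+\sum_tp_i(u_t)t$. Each $t_h$ with $h$ big has monomials avoiding $E_i$, which occur neither in $\tau_l$ nor in other elements of $T$. So $p_i(u_{t_h})=0$ for big $h$. Likewise $q_i(u_{t_h})=0$ by (17). Here $i=1,2$ is arbitrary.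

Let $e_t$ be the basis vector of $C\oplus Z$ attached to $t$, so that $[\mathbf x,\mathbf y]=\sum_tt(\mathbf x,\mathbf y)e_t$, and let $M(e_t)=-u_t$. Then $dM(\mathbf x,\mathbf y)=-M[\mathbf x,\mathbf y]=\sum_tt(\mathbf x,\mathbf y)u_t$. For $z\in Z$ the vector $M(z)\in V$ is killed by all $p_k,q_k$, because the basis vectors in $Z$ belong to big $h$. So $dM(z,\cdot)=\mathrm{ad}\,M(z)$ maps $V$ into $Z$ (its $C$-components are $\tau_k(M(z),\cdot)=0$) and kills $C\oplus Z$. After subtracting $dM$, (12) still holds, and $A=f\wedge\mathrm{id}$. By (12) all statements of Step 2 hold for the new $\varphi$. Now $\xi\circ A=f\wedge\xi$ and $\sigma\cdot A=-2f\wedge\sigma$.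

**Step 4: computing $\kappa$ and reducing it to $\kappa_z=-2f\,z$.** With $\sigma_b\cdot A=-2f\wedge\sigma_b$, Corollary 6 applied to (22) gives $\kappa_{w_{b'}}^{w_b}=-2\delta_{bb'}f$ and $\kappa_{z_k}^{w_b}=\kappa_{z_k'}^{w_b}=0$, where $\delta_{bb'}$ is the Kronecker symbol. Then (15) and Lemma 9(4) give $u_i=u_i'=0$, i.e. $\eta_i=0$. Equation (23) reads $-2f\wedge\tau_l=\sum_k\tau_k\wedge\eta_k^l$, and Corollary 6 gives
$$\eta_l^l+2f\in\langle p_l,q_l\rangle\qquad(l=1,2). \tag{26}$$
By (24), $p_l\wedge B_l\in\langle T\rangle\wedge V^*$, so Lemma 9(1) gives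
$$B_l=\sum_{t\in T}\beta_{l,t}\,t+p_l\wedge r_l+q_l\wedge r_l', \tag{27}$$
hence
$$p_l\wedge B_l=\sum_t\beta_{l,t}\,t\wedge p_l+\tau_l\wedge r_l',\qquad q_l\wedge B_l=\sum_t\beta_{l,t}\,t\wedge q_l-\tau_l\wedge r_l. \tag{28}$$
Corollary 6, applied to (24), yields
$$\kappa_{w_b}^{z_l}=-\beta_{l,\sigma_b}p_l,\qquad\kappa_{z_k}^{z_l}=-2\delta_{kl}f-\beta_{l,a_k}p_l,\qquad\kappa_{z_k'}^{z_l}=-\beta_{l,a_k'}p_l ,$$
and, applied to (25),
$$\kappa_{w_b}^{z_l'}=-\beta_{l,\sigma_b}q_l,\qquad\kappa_{z_k}^{z_l'}=-\beta_{l,a_k}q_l,\qquad\kappa_{z_k'}^{z_l'}=-2\delta_{kl}f-\beta_{l,a_k'}q_l .$$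
Since $[c_l,\cdot]=p_lz_l+q_lz_l'$ on $V$, these say
$$\kappa_{w_b}=-2f\,w_b-\sum_l\beta_{l,\sigma_b}[c_l,\cdot],\quad\kappa_{z_k}=-2f\,z_k-\sum_l\beta_{l,a_k}[c_l,\cdot],\quad\kappa_{z_k'}=-2f\,z_k'-\sum_l\beta_{l,a_k'}[c_l,\cdot].$$
Subtract $dM$ with $M(w_b)=-\sum_l\beta_{l,\sigma_b}c_l$, $M(z_k)=-\sum_l\beta_{l,a_k}c_l$, $M(z_k')=-\sum_l\beta_{l,a_k'}c_l$. Here $dM(z,\cdot)=[M(z),\cdot]\in\mathrm{Hom}(V,Z)$, $dM(V,V)\subset C$ and $dM(c_i,V)\subset C$. So (12), $A=f\wedge\mathrm{id}$ and $\eta_i=0$ persist, hence also Step 2 and (26), which only used (23). Now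
$$\kappa_z(\mathbf x)=-2f(\mathbf x)\,z\qquad\text{for all }z\in Z. \tag{29}$$

**Step 5: $f=0$.** Compare with Section 3. Apart from $f$, what is left has the shape of the deformation in Proposition 1: $\varphi(e,\mathbf v)=\mathbf v$ and $\varphi(e,z)=2z$ for a vector $e$ with $f(e)=1$ and $\mathbf v\in\ker f$. Equation (29) assigns weight $2$ to all of $Z$, also to $Z_3$, and (26) assigns weight $2$ to $C$. But $[c_i,\mathbf x]\in Z_3$ would want weight $2$ to be $2+1$. This is how the forms $a_i$ break the grading; here is the computation. With $\eta_i=0$ and (29), (16) becomes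
$$f\wedge p_i=\eta_i^i\wedge p_i+2f\wedge p_i+\tau_l\,\varphi(c_l,c_i)^{z_i},\quad\text{that is,}\quad(\eta_i^i+f)\wedge p_i=-\tau_l\,\varphi(c_l,c_i)^{z_i}.$$
As $\tau_l\notin p_i\wedge V^*$: $\varphi(c_l,c_i)^{z_i}=0$ and $\eta_i^i+f\in\mathbb Cp_i$. Likewise (17) gives $\varphi(c_l,c_i)^{z_i'}=0$ and $\eta_i^i+f\in\mathbb Cq_i$. So $\eta_i^i=-f$, and (26) gives $f\in\langle p_i,q_i\rangle$ for $i=1$ and for $i=2$. Hence $f=0$, and therefore $A=0$, $\eta_i^i=0$, $\kappa=0$, and $\varphi(Z,\cdot)=0$ by (12).

Using the above for both values of $i$, $\varphi(c_1,c_2)$ has no $Z_3$-component. Then (18) and (19) give $\eta_i^l\wedge p_l=\eta_i^l\wedge q_l=0$, so $\eta_i^l=0$ for $l\ne i$. By (20) with $\eta_i=0$, $\varphi(c_1,c_2)$ has no $C$-component; its $V$- and $W$-components vanish by Step 2. So $\varphi(c_1,c_2)=0$ and $\Phi_i(V)\subset Z$.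

**Step 6: removing $B_l$ and $\Phi_i$.** Now (24) reads $-p_l\wedge B_l=\sum_k\tau_k\wedge\eta_k^{z_l}$. Write $B_l$ as in (27), by Lemma 9(1). By (28) and Corollary 6, $\beta_{l,t_h}p_l=0$, so $\beta_{l,t_h}=0$, for big $h$. Absorbing the $\tau_l$-term into $p_l\wedge r_l$,
$$B_l=\beta_l\tau_{l'}+p_l\wedge r_l+q_l\wedge r_l',\qquad\{l,l'\}=\{1,2\}.$$
Subtract $dM$ successively with the following two maps.

- First, $M(c_{l'})=-\beta_lc_l$ for both $l$. The $c_l$-component of $dM(\mathbf x,\mathbf y)=-M[\mathbf x,\mathbf y]$ is $\beta_l\tau_{l'}$, and $dM(c_i,\mathbf x)=[M(c_i),\mathbf x]\in Z$.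
- Second, $M|_V=D\in\mathrm{End}V$ with $q_l\circ D=r_l$ and $p_l\circ D=-r_l'$ for $l=1,2$, and $x\circ D=0$ for the other $x\in X$. The $c_l$-component of $dM$ on $V^2$ is $\tau_l\circ D=-r_l'\wedge q_l+p_l\wedge r_l=p_l\wedge r_l+q_l\wedge r_l'$, and $dM(c_i,\mathbf x)=[c_i,D\mathbf x]\in Z$.

In both cases $dM(Z,\cdot)=0$, $dM(c_1,c_2)=0$, and $dM(V,V)$ has no $V$-component. So now $A=0$, $B_l=0$, $\varphi(Z,\cdot)=0$, $\varphi(c_1,c_2)=0$ and $\Phi_i(V)\subset Z$. Then (22), (24), (25) read
$$0=\sum_k\tau_k\wedge\eta_k^{w_b},\qquad0=\sum_k\tau_k\wedge\eta_k^{z_l},\qquad0=\sum_k\tau_k\wedge\eta_k^{z_l'},$$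
and Corollary 6 says that all components of $\Phi_i$ lie in $\langle p_i,q_i\rangle$: $\Phi_i(\mathbf x)=p_i(\mathbf x)\zeta_i+q_i(\mathbf x)\zeta_i'$ with $\zeta_i,\zeta_i'\in Z$. Subtract $dM$ with $M(z_i)=-\zeta_i$, $M(z_i')=-\zeta_i'$. Then $dM(c_i,\mathbf x)=-M[c_i,\mathbf x]=\Phi_i(\mathbf x)$, $dM(Z,\cdot)=0$ (as $M(Z)\subset Z$ is central), $dM(c_1,c_2)=0$ and $dM(V,V)\subset Z$. What remains vanishes when one argument is in $C\oplus Z$ and maps $V^2$ to $Z$: it is an element of $\mathrm{Hom}(\Lambda^2V,Z)$. $\square$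

## 12. The open neighborhood of $\mu$ and the proof of Theorems 1 and 2

**Step 1: a dimension count at $\mu$.** This step turns Proposition 12 into a statement about $\mathcal L_n$ near $\mu$. Consider the morphism
$$\Theta:GL_n\times\mathrm{Hom}(\Lambda^2V,Z)\to\mathcal L_n,\qquad\Theta(g,\psi)=g*(\mu+\psi).$$
By Section 1 the differential at $(1,0)$ is $(M,\psi)\mapsto-dM+\psi$. Its image is $B^2(\mu,\mu)+\mathrm{Hom}(\Lambda^2V,Z)=Z^2(\mu,\mu)$. Let $\mathcal K=\overline{\mathrm{im}\,\Theta}$; it is irreducible, because the source of $\Theta$ is. Then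
$$\dim\mathcal K\ \ge\ \mathrm{rank}\,d\Theta_{(1,0)}=\dim Z^2(\mu,\mu)\ \ge\ \dim T_\mu\mathcal L_n\ \ge\ \dim_\mu\mathcal L_n\ \ge\ \dim\mathcal K. \tag{30}$$
The first inequality holds because the rank of the differential is maximal on a nonempty open set, which contains points mapping to nonsingular points of $\mathcal K$; at these the differential of $\Theta$ has image in a tangent space of dimension $\dim\mathcal K$. The next ones hold because $T_\mu\mathcal L_n\subset Z^2(\mu,\mu)$, because a tangent space is at least as large as the local dimension, and because $\mathcal K\subset\mathcal L_n$ is closed and contains $\mu$.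

So all terms in (30) are equal. From $\dim T_\mu\mathcal L_n=\dim_\mu\mathcal L_n$, $\mathcal L_n$ is nonsingular at $\mu$, so only one irreducible component passes through $\mu$. It contains $\mathcal K$ and has the same dimension, so it is $\mathcal K$. Near $\mu$, $\mathcal L_n$ coincides with $\mathcal K$.

**Step 2: the image of $\Theta$ contains an open neighborhood.** The source of $\Theta$ is nonsingular, and $d\Theta_{(1,0)}$ is onto the tangent space of $\mathcal L_n$ at the nonsingular point $\mu$. So $\Theta$ is smooth at $(1,0)$, hence open near $(1,0)$ (smooth morphisms are open). Therefore $\mathrm{im}\,\Theta$ contains a Zariski open neighborhood $U$ of $\mu$ in $\mathcal L_n$.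

**Step 3: applying the criterion.** Each $\nu\in U$ is isomorphic to some $\mu+\psi$, so $\dim\mathrm{Der}(\nu)\ge\dim\mathrm{Der}(\mu)$ by Lemma 11. Lemma 2 gives Theorem 2: $\mu$ is nilpotent by Lemma 10, and $\mu\notin\overline{\mathrm{Orb}(\lambda)}$ for every $\lambda\not\cong\mu$. With Example 216 this is Theorem 1, since $n=330$ and the class is $3$. So the conjecture of Section 2 is false. $\blacksquare$

## 13. A component of nilpotent algebras, and all dimensions $n\ge3900$

**Theorem 3.** (a) For admissible data, $\mathcal K=\overline{GL_n*(\mu+\mathrm{Hom}(\Lambda^2V,Z))}$ is an irreducible component of $\mathcal L_n$, and every algebra in it is nilpotent of class $\le3$. The scheme defined by the Jacobi identities is smooth at $\mu$. For $\psi$ in a nonempty open subset of $\mathrm{Hom}(\Lambda^2V,Z)$, $\mu+\psi$ is also not a degeneration of any $\lambda\in\mathcal L_n$. For $n=330$ (Example 216) these form infinitely many isomorphism classes, and no algebra in $\mathcal K$ has an open orbit in $\mathcal L_n$.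

(b) The conjecture fails for $n=330$ and for every $n\ge3900$.

*Proof of (a).* **Component and smoothness.** By Section 12, near $\mu$ the variety $\mathcal L_n$ equals the irreducible closed set $\mathcal K$, so $\mathcal K$ is a component. Class $\le3$ is a closed condition (all brackets $[a,[b,[c,d]]]$ vanish), and it holds on $GL_n*(\mu+\mathrm{Hom}(\Lambda^2V,Z))$, hence on $\mathcal K$. The tangent space at $\mu$ of the scheme defined by the Jacobi identities is $Z^2(\mu,\mu)$. By (30) its dimension is $\dim_\mu\mathcal L_n$, whence smoothness.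

**More counterexamples.** The conditions $\mu+\psi\in U$ and $\dim\mathrm{Der}(\mu+\psi)=4+|X|(|\mathcal B|+4)$ are open in $\psi$; for the second, this number is the minimum over the family by Lemma 11, and $\dim\mathrm{Der}$ is upper semicontinuous. Both hold at $\psi=0$. If both hold for $\psi$, then $U$ is an open neighborhood of $\mu+\psi$ on which $\dim\mathrm{Der}\ge\dim\mathrm{Der}(\mu+\psi)$, and Lemma 2 applies to $\mu+\psi$.

**The case $n=330$.** Here $\mathcal K$ contains the affine space $\mu+\mathrm{Hom}(\Lambda^2V,Z)$, so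
$$\dim\mathcal K\ge112\cdot\binom{216}2=112\cdot23\,220=2\,600\,640,$$
while orbits have dimension at most $330^2=108\,900$. So no orbit contains a nonempty open subset of $\mathcal K$. An algebra in $\mathcal K$ has its whole orbit in $\mathcal K$, as $\mathcal K$ is stable under $GL_n$; if this orbit were open in $\mathcal L_n$, it would be open in $\mathcal K$, which is impossible. The $GL_n$-translates of the counterexamples $\mu+\psi$ just found are the image under $\Theta$ of a nonempty open, hence dense, subset of an irreducible variety, so they are dense in $\mathcal K$. If they formed finitely many isomorphism classes, then, $\mathcal K$ being irreducible, one orbit would be dense in $\mathcal K$, which is impossible by dimension. $\square$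

*Proof of (b).* For $n=330$ this is Theorem 1. By Theorem 2 it suffices to give, for each $n\ge3900$, admissible data with $|X|+|\mathcal B|+6=n$.

**The data.** Let $k\ge12$ and $X=(\mathbb Z/6)^3\times\{1,\dots,k\}$, that is, $k$ copies of the cube. Let $\mathcal B$ contain all lines in all copies ($108k$ blocks). Put $A_1,A_1',A_2,A_2',E_1,E_2$ as in Example 216 into copy $1$. Add *extra blocks* $\{x\}\times J$ with $J\subset\{1,\dots,k\}$, $|J|=6$, where for each fixed $x$ the sets $J$ used are pairwise disjoint. We check the axioms; for (P5) a particular choice of extra blocks will be made.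

**(P1), (P3), (P4), (P6).** Distinct extra blocks are disjoint, and an extra block meets each copy in at most one point; inside a copy use Example 216. This gives (P1). (P3) and (P6) are clear. For (P4), lines were treated in Example 216, and an extra block has at most one point in copy $1$.

**(P2).** Points in different copies are adjacent only if they have the same $x$ and lie in a common extra block. Points in one copy are adjacent exactly as in Example 216 (copy $1$), resp. via lines only (other copies). First let $h$ lie in copy $j$. For $v$ in copy $j$ argue as in Example 216; for $v=(x',j')$ with $j'\ne j$, only $(x',j)$ can be adjacent to $v$. Now let $h=\{x\}\times J$ and $v=(x',j')\notin h$. If $x'\ne x$, only $(x,j')$ can be adjacent to $v$. If $x'=x$, then $j'\notin J$; any extra block through $v$ is disjoint from $h$, and no element of $h$ is adjacent to $v$.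

**(P5): linking the copies.** Let $r=r_k=\lceil(k-1)/5\rceil\ (\ge3)$, $J_i=\{5i-4,\dots,5i+1\}$ for $i<r$, and $J_r=\{k-5,\dots,k\}$. By definition of $r$, $5r-3\le k\le5r+1$. For $i<r$ the sets are $\{1,\dots,6\},\{6,\dots,11\},\dots$, ending at $5r-4\le k$. We have $5r-8\le k-5\le5r-4$, so $k-5\in J_{r-1}=\{5r-9,\dots,5r-4\}$, while $J_{r-2}$ ends at $5r-9<k-5$. Thus consecutive $J_i$ intersect, $J_i\cap J_{i'}=\emptyset$ if $|i-i'|\ge2$, and $\bigcup J_i=\{1,\dots,k\}$. Choose distinct $x_1,\dots,x_4\in(\mathbb Z/6)^3$ with $(x_s,1)\notin E$. Use the extra blocks $\{x_1\}\times J_i$, $\{x_3\}\times J_i$ for $i$ odd and $\{x_2\}\times J_i$, $\{x_4\}\times J_i$ for $i$ even. These are $2r$ blocks, and for each fixed $x_s$ the sets $J_i$ used are pairwise disjoint.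

Let $v\in X$. Each copy minus $S_v$ is connected by lines not containing $v$, by the argument in Example 216 (if $v\in E$, then $\hat v$ lies in the same copy as $v$). For each $i$, at least one of the two disjoint blocks with set $J_i$ does not contain $v$; and if $v\in E$, neither contains $v$ or $\hat v$, because $E$ lies in copy $1$ and $(x_s,1)\notin E$. This block lies in $X\setminus S_v$ and connects the copies with numbers in $J_i$. As consecutive $J_i$ intersect and the $J_i$ cover $\{1,\dots,k\}$, all copies are connected. Further extra blocks only add edges.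

**Counting.** At each of the other $212$ points $x$ of $(\mathbb Z/6)^3$ we may use up to $\lfloor k/6\rfloor\ge2$ disjoint sets $J$. So any number $s\in\{0,\dots,424\}$ of further extra blocks is possible. Then $|X|+|\mathcal B|+6=216k+(108k+2r_k+s)+6$, and we realize every
$$n=324k+6+2r_k+s,\qquad k\ge12,\quad0\le s\le424 .$$
As $r_{k+1}\le r_k+1$, we have $324(k+1)+2r_{k+1}\le(324k+2r_k)+326$, so the intervals for consecutive $k$ overlap. The first one starts at $324\cdot12+6+2\cdot3=3900$. So all $n\ge3900$ are covered. $\blacksquare$
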